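
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}

\title{Closures of polydegree strata of plane polynomial automorphisms:\\ degenerations of words of type $(2,b,2)$}


\begin{abstract}
Let $\mathcal G_d$ be the set of polynomial automorphisms of the complex affine plane with polydegree $d=(d_1,\dots,d_l)$. Edo and Lewis asked whether $\mathcal G_d\subset\overline{\mathcal G_e}$ whenever $\mathcal G_d$ meets $\overline{\mathcal G_e}$ and $d_1+\cdots+d_l\le e_1+\cdots+e_m-1$. We show that the answer is no, already for $d=(7)$ and $e=(2,4,2)$. More precisely, we determine $\overline{\mathcal G_{(2,b,2)}}\cap\mathcal G_{(n)}$ for all $b,n\ge2$. For $n\le b+2$ it is all of $\mathcal G_{(n)}$. For $n\ge b+3$ it is non-empty exactly when $n$ is odd and $n\le 2b+1$, and then a parity condition cuts it out with codimension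 $(n-5)/2$.
\end{abstract}

\section{The question and the answer}

\subsection{Polydegree and closures}

Let $\mathcal G$ be the group of polynomial automorphisms of the affine plane over $\mathbb C$. An element is a pair $\sigma=(f,g)\in\mathbb C[X,Y]^2$ with $\mathbb C[f,g]=\mathbb C[X,Y]$, and $\deg\sigma=\max\{\deg f,\deg g\}$. We write $\sigma\tau$ for the composition of maps, with $\tau$ applied first. Two subgroups generate $\mathcal G$:
\begin{itemize}
\item the group $\mathcal A$ of affine automorphisms, those of degree $1$;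
\item the group $\mathcal B$ of triangular automorphisms $(aX+P(Y),\,bY+c)$, where $a,b\in\mathbb C^*$, $c\in\mathbb C$, $P\in\mathbb C[Y]$.
\end{itemize}
Put $\mathcal I=\mathcal A\cap\mathcal B=\{(aX+bY+c,\,dY+e): ad\ne0\}$. An element of $\mathcal B$ lies in $\mathcal I$ if and only if its degree is $1$. The Jung--van der Kulk theorem says that $\mathcal G$ is the amalgamated free product of $\mathcal A$ and $\mathcal B$ along $\mathcal I$. Thus every $\sigma$ outside $\mathcal I$ is a product of factors taken alternately from $\mathcal A\setminus\mathcal I$ and $\mathcal B\setminus\mathcal I$, and such a reduced decomposition is unique up to inserting $\iota\iota^{-1}$ with $\iota\in\mathcal I$ between neighboring factors. Since multiplication by $\mathcal I$ does not change the degree of an element of $\mathcal B\setminus\mathcal I$, the sequence $(d_1,\dots,d_l)$ of degrees of the factors in $\mathcal B\setminus\mathcal I$ depends only on $\sigma$. It is the \emph{polydegree} of $\sigma$ (empty if $\sigma$ is affine), and $\deg\sigma=d_1\cdots d_l$.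 All sequences of integers $d_i\ge2$ occur; we write $\mathcal G_d$ for the set of automorphisms of polydegree $d$.

In the sense of Shafarevich, $\mathcal G$ is an infinite-dimensional algebraic variety. It carries a Zariski topology, and closures below are taken in it. How do the strata $\mathcal G_d$ fit together? Friedland and Milnor showed that $\mathcal G_d$ is an analytic variety of dimension $d_1+\cdots+d_l+6$. Suppose that $d\ne e$ and $\mathcal G_d\subset\overline{\mathcal G_e}$. Then $\mathcal G_d$ is disjoint from $\mathcal G_e$, and $\mathcal G_e$ contains a dense open subset of its Zariski closure in the space of pairs of polynomials of degree $\le\prod e_i$, which is irreducible; comparing dimensions gives $\sum d_i\le\sum e_i-1$. When $d$ and $e$ have the same length, a theorem of Furter says that the three conditions $\mathcal G_d\subset\overline{\mathcal G_e}$, $\mathcal G_d\cap\overline{\mathcal G_e}\neq\emptyset$, and $d_i\le e_i$ for all $i$ are equivalent; so there a single common point already forces containment.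 Furter also showed that $\mathcal G_d\cap\overline{\mathcal G_e}\neq\emptyset$ implies that $d$ is not longer than $e$. For sequences of arbitrary lengths one may ask whether a common point, together with the necessary dimension inequality, forces containment. This is the following question of Edo and Lewis.

\medskip
\noindent\textbf{Question} \cite{EL}. \emph{Let $d=(d_1,\dots,d_l)$ and $e=(e_1,\dots,e_m)$ be such that $\mathcal G_d\cap\overline{\mathcal G_e}\ne\emptyset$ and $d_1+\cdots+d_l\le e_1+\cdots+e_m-1$. Is $\mathcal G_d\subset\overline{\mathcal G_e}$?}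

\subsection{Results}

\begin{theorem}\label{thm:answer}
The answer is negative. For $d=(7)$ and $e=(2,4,2)$ one has $7\le2+4+2-1$ and
\[
(X+Y^7,\,Y)\in\mathcal G_{(7)}\cap\overline{\mathcal G_{(2,4,2)}},\qquad
(X+Y^7+Y^4,\,Y)\in\mathcal G_{(7)}\setminus\overline{\mathcal G_{(2,4,2)}} .
\]
\end{theorem}

What separates the two automorphisms is a parity condition.

\begin{definition}
A polynomial $R\in\mathbb C[Y]$ is \emph{nearly odd} if there is $h\in\mathbb C$ such that all coefficients of $R(Y+h)$ in even degrees $\ge4$ vanish.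
\end{definition}

If $R$ is nearly odd, so is
\begin{equation}\label{eq:stable}
\alpha R(\beta Y+\gamma)+\delta Y+\epsilon\qquad(\alpha,\beta\ne0):
\end{equation}
take $h'=(h-\gamma)/\beta$, so that $\beta(Y+h')+\gamma=\beta Y+h$. The polynomial $Y^7$ is nearly odd. The polynomial $R=Y^7+Y^4$ is not: the coefficient of $Y^6$ in $R(Y+h)$ is $7h$, so $h=0$ is forced, and then the coefficient of $Y^4$ is $1$.

\begin{theorem}\label{thm:obstruction}
Let $b\ge2$, $n\ge b+3$, and let $S\in\mathbb C[Y]$ have degree $n$. If $(X+S(Y),Y)\in\overline{\mathcal G_{(2,b,2)}}$, then $n$ is odd, $n\le2b+1$, and $S$ is nearly odd.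
\end{theorem}

\begin{theorem}\label{thm:description}
Let $b\ge2$ and $n\ge2$.
\begin{enumerate}
\item If $n\le b+2$, then $\mathcal G_{(n)}\subset\overline{\mathcal G_{(2,b,2)}}$.
\item If $n\ge b+3$, $n$ is odd and $n\le2b+1$, then
\[
\overline{\mathcal G_{(2,b,2)}}\cap\mathcal G_{(n)}=\mathcal A\,\{(X+S(Y),Y):\deg S=n,\ S\text{ nearly odd}\}\,\mathcal A .
\]
This set is non-empty, of dimension $\dim\mathcal G_{(n)}-(n-5)/2$.
\item If $n\ge b+3$, and if $n$ is even or $n>2b+1$, then $\overline{\mathcal G_{(2,b,2)}}\cap\mathcal G_{(n)}=\emptyset$.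
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:when}
Let $e=(2,b,2)$ and $d=(n)$ with $b,n\ge2$ and $n\le\sum e_i-1=b+3$. The implication in the Question fails exactly when $b$ is even, $b\ge4$ and $n=b+3$. In that case $\mathcal G_d\cap\overline{\mathcal G_e}$ has codimension $(b-2)/2$ in $\mathcal G_d$, which is unbounded as $b$ grows.
\end{corollary}

\begin{remark}
In part 2 the intersection has dimension $(n+6)-(n-5)/2=(n+17)/2$. For $n=2b+1$ this is $b+9=\dim\mathcal G_{(2,b,2)}-1$, the largest dimension that the dimension count above allows for a set disjoint from $\mathcal G_{(2,b,2)}$. For $b\ge3$ the stratum $\mathcal G_{(2b+1)}$ itself, of dimension $2b+7$, is too large to be contained in the closure.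
\end{remark}

Section~\ref{sec:closure} recalls how to prove membership and non-membership in a closure. Section~\ref{sec:example} shows the parity phenomenon by hand. Sections~\ref{sec:arcs}--\ref{sec:obstruction} prove Theorem~\ref{thm:obstruction}. Section~\ref{sec:description} constructs the degenerations needed for Theorem~\ref{thm:description} and proves the corollary.

\section{Membership in a closure}\label{sec:closure}

For $D\ge1$ let $\mathcal G_{\le D}$ be the set of automorphisms of degree $\le D$, and let $\mathcal E_D$ be the affine space of pairs of polynomials of degree $\le D$. We use three properties of the topology of $\mathcal G$: the sets $\mathcal G_{\le D}$ are closed and the inclusions $\mathcal G_{\le D}\to\mathcal E_D$ are continuous; if the coefficients of $\sigma_z$ and of $\sigma_z^{-1}$ are polynomials in $z$, then $z\mapsto\sigma_z$ is a morphism $\mathbb A^1\to\mathcal G$, in particular continuous; multiplication by a fixed automorphism is a homeomorphism.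

\begin{lemma}\label{lem:closure}
Let $e=(e_1,\dots,e_m)$ and $D=e_1\cdots e_m$.
\begin{enumerate}
\item[(a)] If $\sigma\in\overline{\mathcal G_e}$, then $\sigma$ lies in the Zariski closure of $\mathcal G_e$ in $\mathcal E_D$.
\item[(b)] Let $\sigma_z$ be a pair of polynomials in $X,Y$ with coefficients in $\mathbb C[z]$ and with Jacobian in $\mathbb C^*$, which over $\mathbb C[z,z^{-1}]$ is a product of affine and triangular automorphisms. If $\sigma_z\in\mathcal G_e$ for all but finitely many $z$, then $\sigma_0\in\overline{\mathcal G_e}$.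
\item[(c)] $\overline{\mathcal G_e}$ is stable under left and right multiplication by $\mathcal A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Elements of $\mathcal G_e$ have degree $D$. If $Z$ is the Zariski closure of $\mathcal G_e$ in $\mathcal E_D$, then $Z\cap\mathcal G_{\le D}$ is closed in $\mathcal G_{\le D}$, hence in $\mathcal G$, and contains $\mathcal G_e$.

(b) The inverse $\sigma_z^{-1}$ has coefficients in $\mathbb C[z,z^{-1}]$. On the other hand, $\sigma_z-\sigma_z(0)$ fixes the origin, and its linear part there has determinant in $\mathbb C^*$, so it is invertible over $\mathbb C[z]$. Hence its formal inverse at the origin has coefficients in $\mathbb C[z]$. The formal inverse is unique, so it equals the polynomial inverse. Undoing the translation by $\sigma_z(0)\in\mathbb C[z]^2$, we see that $\sigma_z^{-1}$ has coefficients in $\mathbb C[z]$. So $z\mapsto\sigma_z$ is a morphism $\mathbb A^1\to\mathcal G$. The preimage of $\overline{\mathcal G_e}$ is closed and contains all but finitely many points, so it is $\mathbb A^1$.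

(c) This holds because $\mathcal A\,\mathcal G_e\,\mathcal A=\mathcal G_e$ and multiplications are homeomorphisms.
\end{proof}

Throughout, $s=(Y,X)$.

\section{The phenomenon in one family}\label{sec:example}

\subsection{How degree $7$ arises}
Take $g\in\mathbb C[z][T]$ and put
\[
u=zX+Y^2,\qquad v=Y+z\,g(u),\qquad w=z^{-1}(u-v^2).
\]
At $z=0$ the functions $u$ and $v^2$ agree, so their difference can be divided by $z$:
\begin{equation}\label{eq:parabola}
w=X-2Y\,g(u)-z\,g(u)^2 ,
\end{equation}
which is polynomial in $z$ and equals $X-2Y\,g_0(Y^2)$ at $z=0$, where $g_0=g|_{z=0}$. The substitution $u\to Y^2$ doubles degrees, which is why a polynomial of degree up to $2b+1$ can appear when $\deg g=b$.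

\begin{proof}[Proof of the membership in Theorem~\ref{thm:answer}]
Take $g=-\frac12T^3+zT^4$. Then
\[
(w,v)=(z^{-1}X-z^{-1}Y^2,\,Y)\;s\;(X-\tfrac z2Y^3+z^2Y^4,\,Y)\;s\;(zX+Y^2,\,Y).
\]
Indeed, the right-hand side sends $(X,Y)$ successively to $(u,Y)$, $(Y,u)$, $(v,u)$, $(u,v)$, $(w,v)$. For $z\ne0$ it lies in $\mathcal G_{(2,4,2)}$, and its Jacobian is $z^{-1}\cdot(-1)\cdot1\cdot(-1)\cdot z=1$. By \eqref{eq:parabola},
\[
w=X+Yu^3-2zYu^4-z\bigl(-\tfrac12u^3+zu^4\bigr)^2 ,
\]
so $(w,v)$ is polynomial in $z$, with value $(X+Y^7,Y)$ at $z=0$. Lemma~\ref{lem:closure}(b) applies.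
\end{proof}

The non-membership in Theorem~\ref{thm:answer} follows from Theorem~\ref{thm:obstruction} with $b=4$, $n=7$, because $Y^7+Y^4$ is not nearly odd. So Theorem~\ref{thm:answer} will be proved once Theorem~\ref{thm:obstruction} is.

\subsection{Why $Y^4$ does not arise here}
Keep $u$ and $v$, but allow an arbitrary quadratic outer factor, $w=z^{-1}(u+a v^2+a_1v+a_0)$ with $a,a_1,a_0\in\mathbb C[z]$, and ask that $w$ be polynomial in $z$. On the line $X=0$ this gives
\[
Y^2+a\bigl(Y+zg(Y^2)\bigr)^2+a_1\bigl(Y+zg(Y^2)\bigr)+a_0\equiv0\pmod z .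
\]
Hence $a(0)=-1$ and $a_1(0)=a_0(0)=0$. Dividing by $z$ and putting $z=0$ we get
\[
w(0,Y)|_{z=0}=-2Y\,g_0(Y^2)+a'(0)Y^2+a_1'(0)Y+a_0'(0).
\]
The cross term of the square is odd. The even contributions $a\,z^2g(Y^2)^2$ and $a_1\,zg(Y^2)$ are of second order, so they disappear. Only even terms of degree $\le2$ survive.

Theorem~\ref{thm:obstruction} says that, once $n\ge b+3$, no other way of degenerating the three factors gives more. To prove it one must control \emph{all} arcs in $\mathcal G_{(2,b,2)}$. The next section puts an arbitrary arc into the shape $(u,v,w)$ above, with coefficients that are Laurent series. The form of the limit of $u$ then splits the proof into three cases: $u$ may tend to a coordinate involving $X$, to a quadratic polynomial in $Y$ (as here), or to a linear polynomial in $Y$.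

\section{Arcs and their normal form}\label{sec:arcs}

Let $O=\mathbb C[[t]]$ and $K=\mathbb C((t))$, let $\operatorname{val}$ be the $t$-adic valuation, and let a bar denote reduction mod $t$. We write $\mathcal A(K)$, $\mathcal B(K)$, $\mathcal I(K)$ for the groups over $K$ analogous to $\mathcal A$, $\mathcal B$, $\mathcal I$. Elements of $K[X,Y]$ with coefficients in $O$, and pairs of such elements, are called integral.

\begin{lemma}\label{lem:arc}
Let $\sigma\in\overline{\mathcal G_{(2,b,2)}}$. There is $\sigma_t=\alpha_0\beta_1\alpha_1\beta_2\alpha_2\beta_3\alpha_3$ with $\alpha_i\in\mathcal A(K)$, $\alpha_1,\alpha_2\notin\mathcal B(K)$, and $\beta_1,\beta_2,\beta_3\in\mathcal B(K)$ of degrees exactly $2,b,2$, such that $\sigma_t$ is integral and $\overline{\sigma_t}=\sigma$.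
\end{lemma}

\begin{proof}
Let $\mathcal B_k\subset\mathcal B$ be the set of elements of degree exactly $k$ and
\[
M=\mathcal A\times\mathcal B_2\times(\mathcal A\setminus\mathcal B)\times\mathcal B_b\times(\mathcal A\setminus\mathcal B)\times\mathcal B_2\times\mathcal A .
\]
This is an irreducible variety, given in an affine space by the non-vanishing of coordinates and determinants. Let $\pi:M\to\mathcal E_{4b}$ be composition; its image is $\mathcal G_{(2,b,2)}$. By Lemma~\ref{lem:closure}(a), $\sigma$ lies in the Zariski closure $N$ of $\pi(M)$. By Chevalley's theorem $\pi(M)$ contains a dense open subset $U$ of $N$. Any two points of an irreducible variety lie on an irreducible curve \cite[\S6, Lemma]{Mu}, so there is an irreducible closed curve $C\subset N$ through $\sigma$ that meets $U$. The map $\pi^{-1}(C\cap U)\to C\cap U$ is surjective, so some irreducible component of $\pi^{-1}(C\cap U)$ dominates $C$. Joining two points of this component with distinct images by an irreducible curve in it, we get an irreducible curve $\Gamma\subset M$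 that dominates $C$.

Let $\tilde\Gamma$ be the smooth projective model of $\Gamma$ and $\bar C$ a projective closure of $C$. The map $\Gamma\to C$ extends to a surjection $\tilde\Gamma\to\bar C$; choose $p\in\tilde\Gamma$ over $\sigma$. The completed local ring at $p$ is isomorphic to $\mathbb C[[t]]$, so $\mathbb C(\Gamma)\subset K$, and the generic point of $\Gamma$ gives a $K$-point $(\alpha_0,\beta_1,\dots,\alpha_3)$ of $M$. The coefficients of its composition are pull-backs of coordinate functions on $C$. They are regular at $p$, and their values there are the coefficients of $\sigma$.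
\end{proof}

The factors $\alpha_i,\beta_i$ may have poles at $t=0$; only their product is known to be integral. The next proposition removes the redundant affine factors. The outer ones are moved to $GL_2(O)$, where they do no harm.

\begin{proposition}\label{prop:normal}
Let $\sigma=(X+S(Y),Y)\in\overline{\mathcal G_{(2,b,2)}}$ with $\deg S=n\ge2$. There is an integral pair $\sigma'=(w,v)$ with
\begin{equation}\label{eq:normal}
u=\mu X+P_1(Y),\qquad v=\nu Y+P_2(u),\qquad w=\kappa u+P_3(v),
\end{equation}
where $\kappa,\mu,\nu\in K^*$, $P_i\in K[T]$, $\deg P_1=\deg P_3=2$, $\deg P_2=b$, such that: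
\begin{enumerate}
\item[(i)] $\overline{\sigma'}$ is an automorphism of polydegree $(n)$;
\item[(ii)] $P_1(0)=0$, $u$ is integral, and $\bar u$ is not constant;
\item[(iii)] $\operatorname{val}\kappa+\operatorname{val}\mu+\operatorname{val}\nu=0$;
\item[(iv)] if $\overline{\sigma'}=(aX+R(Y),\,cY+c')$, then $\deg R=n$ and $R(Y)=\alpha S(\beta Y+\gamma)+\delta Y+\epsilon$ with $\alpha,\beta\ne0$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Affine factors.} Given a matrix in $GL_2(K)$, exchange its rows if necessary so that the upper entry of the first column has the smaller valuation, and then kill the lower left entry by a row operation over $O$. So $GL_2(K)=GL_2(O)\cdot\{\text{upper triangular}\}$, and, taking inverses, $GL_2(K)=\{\text{upper triangular}\}\cdot GL_2(O)$. Translations lie in $\mathcal I(K)$ and can be placed on either side of a linear map, so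
\[
\mathcal A(K)=GL_2(O)\,\mathcal I(K)=\mathcal I(K)\,GL_2(O).
\]
If $c\ne0$, then
\[
\begin{pmatrix}a&b'\\c&d'\end{pmatrix}=\begin{pmatrix}1&a/c\\0&1\end{pmatrix}\begin{pmatrix}0&1\\1&0\end{pmatrix}\begin{pmatrix}c&d'\\0&b'-ad'/c\end{pmatrix},
\]
so every element of $\mathcal A(K)\setminus\mathcal B(K)$ lies in $\mathcal I(K)\,s\,\mathcal I(K)$. Take $\sigma_t$ from Lemma~\ref{lem:arc}, and write $\alpha_0\in GL_2(O)\mathcal I(K)$, $\alpha_3\in\mathcal I(K)GL_2(O)$ and $\alpha_1,\alpha_2\in\mathcal I(K)s\mathcal I(K)$. Multiplying the $\beta_i$ by elements of $\mathcal I(K)$ does not change their degrees. So, with new $\beta_i$ of degrees $2,b,2$,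
\[
\sigma_t=\omega_0\,\beta_1s\beta_2s\beta_3\,\omega_3,\qquad\omega_0,\omega_3\in GL_2(O).
\]
Put $\sigma'=\omega_0^{-1}\sigma_t\omega_3^{-1}=\beta_1s\beta_2s\beta_3$. It is integral, and $\overline{\sigma'}=\bar\omega_0^{-1}\sigma\,\bar\omega_3^{-1}$ has polydegree $(n)$. This is (i).

\emph{The triple $(u,v,w)$.} Write $\beta_i=(a_iX+Q_i(Y),\,b_iY+c_i)$. Applying the factors one after the other, we get
\[
\sigma'=\bigl(a_1(b_2u_0+c_2)+Q_1(v_0),\ b_1v_0+c_1\bigr),\quad u_0=a_3X+Q_3(Y),\quad v_0=a_2(b_3Y+c_3)+Q_2(u_0).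
\]
With $u=u_0$ and $v=b_1v_0+c_1$, and constants absorbed in the $P_i$, this is \eqref{eq:normal}. Replacing $u$ by $\lambda(u-P_1(0))$ with $\lambda\in K^*$ changes $\mu,P_1,P_2,P_3,\kappa$, but neither the degrees nor $\nu,v,w$. So we may assume $P_1(0)=0$, and, choosing $\lambda$ suitably, that $u$ is integral with $\bar u\ne0$. Since $u(0,0)=0$, the polynomial $\bar u$ is not constant. This is (ii).

\emph{Jacobian.} We have $dw\wedge dv=\kappa\,du\wedge dv=\kappa\nu\,du\wedge dY=\kappa\mu\nu\,dX\wedge dY$. So the Jacobian of $\sigma'$ is $\kappa\mu\nu$. It lies in $O$ and reduces to the Jacobian of the automorphism $\overline{\sigma'}$, a non-zero constant. This is (iii).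

\emph{Transfer.} Let $\overline{\sigma'}=(aX+R(Y),cY+c')$. It lies in $\mathcal B$ and has polydegree $(n)$, so $\deg R=n\ge2$. Write $\sigma\,\bar\omega_3^{-1}=\bar\omega_0\,\overline{\sigma'}$ and $\bar\omega_3^{-1}=(\ell_1,\ell_2)$. The left side is $(\ell_1+S(\ell_2),\ell_2)$. Its second component has degree $1$; since $\deg R\ge2$, the second component of $\bar\omega_0$ does not involve $X$. So $\ell_2=\delta'(cY+c')$ with $\delta'\neq0$. The first component reads
\[
\ell_1+S(\ell_2)=\alpha'(aX+R(Y))+\beta'(cY+c'),\qquad\alpha'\ne0 .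
\]
Solve for $R$. Since $R$ and $S(\ell_2)$ lie in $\mathbb C[Y]$, the remaining affine terms involve only $Y$. This is (iv).
\end{proof}

\section{Algebraic tools}\label{sec:tools}

\begin{lemma}[integrality]\label{lem:integral}
Let $y\in O[X,Y]$ with $\bar y$ non-constant, and let $H\in K[T]$. If $H(y)$ is integral, then $H\in O[T]$.
\end{lemma}
\begin{proof}
Otherwise there is $i>0$ such that $t^iH\in O[T]$ has non-zero reduction. As $\bar y$ is transcendental over $\mathbb C$, $\overline{t^iH}(\bar y)\ne0$. But $t^iH(y)\equiv0$ mod $t$.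
\end{proof}

\begin{lemma}[coordinates]\label{lem:coord}
If $(f,g)\in\mathcal G$ and $g\in\mathbb C[Y]$, then $g=cY+c'$ and $f=aX+R(Y)$ with $a,c\neq0$. The same holds with $X$ and $Y$ exchanged.
\end{lemma}
\begin{proof}
The Jacobian $f_X\,g'$ is in $\mathbb C^*$, so $f_X$ and $g'$ are non-zero constants.
\end{proof}

\begin{lemma}[short words]\label{lem:words}
Let $\beta_i\in\mathcal B$ and $D_i=\deg\beta_i$. If $\beta_1s\beta_2s\beta_3$ has polydegree $(n)$, then $n\le\max(D_1,D_2,D_3)$. If $\beta_1s\beta_3$ has polydegree $(n)$, then $n\le\max(D_1,D_3)$.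
\end{lemma}
\begin{proof}
First let $\alpha\in\mathcal A\setminus\mathcal I$ and consider $\beta_1\alpha\beta_3$. A factor of degree $1$ merges into the affine part; if $D_1,D_3\ge2$, the word is reduced. So its polydegree is the subsequence of entries $\ge2$ of $(D_1,D_3)$. With $\alpha=s$ this gives the second claim. For the first claim:
\begin{itemize}
\item If all $D_i\ge2$, the word is reduced and its polydegree has length $3$, which is excluded.
\item If $D_2=1$ and $s\beta_2s\in\mathcal I$, the product lies in $\mathcal B$ and has degree $\le\max(D_1,D_3)$.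
\item If $D_2=1$ and $s\beta_2s\in\mathcal A\setminus\mathcal I$, use the observation with $\alpha=s\beta_2s$.
\item If $D_2\ge2$ and $D_1=1$ or $D_3=1$, then $\beta_1s$ is affine when $D_1=1$ and $s\beta_3$ is affine when $D_3=1$. What remains is reduced, so the polydegree is the subsequence of entries $\ge2$ of $(D_1,D_2,D_3)$.\qedhere
\end{itemize}
\end{proof}

The last tools concern inverse series of quadratic polynomials. Put
\[
\gamma_j=(-1)^{j-1}\frac{(2j-2)!}{(j-1)!\,j!}\neq0\quad(j\ge1),\qquad\text{so }\gamma_1=1,\ \gamma_2=-1,\ \gamma_3=2,\ \gamma_4=-5 ;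
\]
up to sign these are the Catalan numbers. The point of the next lemma is that, up to the fixed constants $\gamma_j$, the coefficients form a geometric progression. For a series $\Phi$ we write $\Phi_j$ for the coefficient of $T^j$.

\begin{lemma}[inversion]\label{lem:inv}
Let $A$ be a commutative $\mathbb Q$-algebra, $p\in A^*$ and $q,\delta\in A$. There is a unique $\Phi\in T\,A[[T]]$ with $p\Phi+q\Phi^2=\delta T$, namely
\[
\Phi=\sum_{j\ge1}\gamma_j\,\frac \delta p\Bigl(\frac{\delta q}{p^2}\Bigr)^{j-1}T^j .
\]
In particular, if $A=O$ and $q\in tO$, then $\Phi_{j+1}\in t\,\Phi_jO$ for all $j\ge1$.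
\end{lemma}
\begin{proof}
Uniqueness: the coefficient of $T^j$ gives $p\,\Phi_j$ in terms of $\Phi_i$, $i<j$. For existence, the generating series $c(x)=\sum_{i\ge0}\frac{(2i)!}{i!\,(i+1)!}x^i$ of the Catalan numbers satisfies $c=1+xc^2$. Put $x=-\delta qT/p^2$ and $\Phi=\frac{\delta T}p\,c(x)$, which is the displayed series. Then $p\Phi+q\Phi^2=\delta T\,c-\delta T\,x\,c^2=\delta T$.
\end{proof}

\begin{lemma}[comparison]\label{lem:compare}
Let $\alpha\in O^*$, $\beta\in tO$, $\delta,c_0\in O$, $k\ge1$, $B\in T\,O[[T]]$ and $F\in O[[T]]$ satisfy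
\[
\delta T+c_0+\alpha B+\beta B^2=t^kF .
\]
Let $C\in T\,O[[T]]$ be the solution of $\alpha C+\beta C^2=-\delta T$. Then $t^{-k}(B-C)\in O[[T]]$, with reduction $\bar\alpha^{-1}(\bar F-\bar F(0))$.
\end{lemma}
\begin{proof}
Putting $T=0$ gives $c_0=t^kF(0)$. Subtracting the equation of $C$,
\[
(B-C)\bigl(\alpha+\beta(B+C)\bigr)=t^k(F-F(0)) .
\]
The second factor on the left is a unit of $O[[T]]$ congruent to $\bar\alpha$ mod $t$.
\end{proof}

\section{Proof of Theorem~\ref{thm:obstruction}}\label{sec:obstruction}

Let $\sigma=(X+S(Y),Y)\in\overline{\mathcal G_{(2,b,2)}}$ with $\deg S=n\ge b+3$, and take $\sigma'=(w,v)$ and $u$ as in Proposition~\ref{prop:normal}. Since $u$ is integral, $\mu\in O$ and $P_1\in O[Y]$. If $\mu\in tO$, then $\bar u=\bar P_1(Y)$ is non-zero with $\bar P_1(0)=0$, so $\deg\bar P_1\in\{1,2\}$. There are three cases: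
\begin{itemize}
\item[A.] $\mu\in O^*$: the innermost factor has an invertible limit.
\item[B.] $\mu\in tO$ and $\deg\bar P_1=2$: it collapses to a quadratic polynomial in $Y$.
\item[C.] $\mu\in tO$ and $\deg\bar P_1=1$: it collapses to a linear polynomial in $Y$.
\end{itemize}
We show that $n\le b+2$ in cases A and C. The idea is as follows. Either all factors have limits, and Lemma~\ref{lem:words} applies directly (case A1 below), or the limit is read off from a power series on a line. The polynomial $P_2$ has degree $b$, so it influences directly only the coefficients of this series in degrees $\le b$. Beyond degree $b$ the coefficients come from inverse series as in Lemma~\ref{lem:inv}, and they must be divisible by a certain power $t^k$ with $k\ge0$; those divisible by $t^{k+1}$ vanish in the limit. If they form a single geometric progression with ratio in $tO$, then at most the coefficient in degree $b+1$ survives. If they are a difference of two such progressions, a two-term recurrence shows that at most those in degrees $b+1$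 and $b+2$ survive. This gives the bound $b+2$. So the hypothesis $n\ge b+3$ leaves only case B, where parity enters.

We use repeatedly that the identity $P_3(v)=w-\kappa u$ shows that $t^kP_3(v)$ is integral when $t^k\kappa\in O$, $k\ge0$; if $\bar v$ is not constant, it follows that $t^kP_3\in O[T]$ by Lemma~\ref{lem:integral}. In the same way $P_2(u)=v-\nu Y$ shows that $t^rP_2\in O[T]$ when $t^r\nu\in O$, $r\ge0$, since $\bar u$ is not constant.

\subsection*{Case A: $\mu\in O^*$}

Then $\tau=(u,Y)$ is invertible over $O$, so $\rho=\sigma'\tau^{-1}=(w',v')$ is integral, where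
\[
v'=\nu Y+P_2(X),\qquad w'=\kappa X+P_3(v') .
\]
Hence $\nu\in O$ and $P_2\in O[X]$. By Proposition~\ref{prop:normal}(iii), $\operatorname{val}\kappa=-\operatorname{val}\nu$.

\emph{A1: $\nu\in O^*$.} Then $\kappa\in O^*$ and $P_3(v')=w'-\kappa X$ is integral. As $\bar v'$ is not constant, $P_3\in O[T]$. All three factors have limits:
\[
\overline{\sigma'}=(\bar\kappa X+\bar P_3(Y),Y)\,s\,(\bar\nu X+\bar P_2(Y),Y)\,s\,(\bar\mu X+\bar P_1(Y),Y),
\]
and Lemma~\ref{lem:words} gives $n\le b$.

\emph{A2: $\operatorname{val}\nu=r>0$.} Now $\bar v'=\bar P_2(X)$ is a component of the automorphism $\bar\rho=\overline{\sigma'}\,\bar\tau^{-1}$. By Lemma~\ref{lem:coord}, $\bar v'=cX+c'$ with $c\neq0$ and $\bar w'=aY+H(X)$. Put $\kappa_0=t^r\kappa\in O^*$ and $p_3=t^rP_3$. As $p_3(v')=t^rw'-\kappa_0X$ is integral, $p_3\in O[T]$. Reducing mod $t$,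
\[
\bar\kappa_0X+\bar p_3(\bar P_2(X))=0,
\]
so $\deg\bar p_3=1$. Write $p_3(T+P_2(0))=c_0+\alpha T+\beta T^2$ with $\alpha\in O^*$, $\beta\in tO$, and put $B=P_2-P_2(0)$. On the line $Y=0$ we have $v'(X,0)=P_2(X)$, hence
\[
\kappa_0X+c_0+\alpha B+\beta B^2=t^rw'(X,0) .
\]
By Lemma~\ref{lem:compare} (in the variable $X$, with $k=r$ and $\delta=\kappa_0$), with $\alpha C+\beta C^2=-\kappa_0X$, the series $t^{-r}(B-C)$ is integral with reduction $\bar\alpha^{-1}(H-H(0))$. For $j\ge b+1$ we have $(B-C)_j=-C_j$, so $C_j\in t^rO$. By Lemma~\ref{lem:inv}, $C_{j+1}\in t\,C_jO$, so $C_j\in t^{r+1}O$ for $j\ge b+2$. Hence $\deg H\le b+1$. Finally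
\[
\overline{\sigma'}=\bar\rho\,\bar\tau=(aX+H(Y),\,cY+c')\,s\,(\bar\mu X+\bar P_1(Y),Y),
\]
and Lemma~\ref{lem:words} gives $n\le b+1$.

\subsection*{Case B: $\mu\in tO$ and $\deg\bar P_1=2$}

Here $\bar u=\bar P_1(Y)$.

\emph{The limit is triangular.} Suppose $\operatorname{val}\nu=-r<0$. Then $p=t^rP_2\in O[T]$, and reducing $t^rv=t^r\nu Y+p(u)$ gives $\overline{t^r\nu}\,Y+\bar p(\bar P_1(Y))=0$. This is impossible, since $\bar p(\bar P_1)$ is zero or has even degree. So $\nu\in O$ and $P_2\in O[T]$. Then $\bar v=\bar\nu Y+\bar P_2(\bar P_1(Y))$ is in $\mathbb C[Y]$, so it has degree $1$ by Lemma~\ref{lem:coord}. A non-constant $\bar P_2$ would contribute an even degree $\ge2$; so $\bar P_2$ is constant and $\nu\in O^*$. By Lemma~\ref{lem:coord}, $\overline{\sigma'}=(a'X+R(Y),\,cY+c')$ with $R=\bar w(0,Y)$, and $\deg R=n$ by Proposition~\ref{prop:normal}(iv).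

\emph{The outer factor.} By Proposition~\ref{prop:normal}(iii), $\operatorname{val}\kappa=-k$ with $k=\operatorname{val}\mu\ge1$. Put $\kappa_0=t^k\kappa\in O^*$ and $p_3=t^kP_3\in O[T]$. Reducing $t^kw=\kappa_0u+p_3(v)$ gives $\bar\kappa_0\bar P_1+\bar p_3(\bar v)=0$, so the coefficient of $T^2$ in $p_3$ is a unit.

\emph{Centering.} On the line $X=0$ the function $u$ is the quadratic polynomial $P_1(Y)$, so it is even about a center. We choose coordinates that show this. Complete the square:
\[
P_1=\lambda Z^2+\theta,\qquad Z=Y+h,\qquad\lambda\in O^*,\ h,\theta\in O .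
\]
Next write $P_2(\lambda T+\theta)=\varepsilon+t^{\ell}q(T)$ with $\varepsilon\in O$, $q\in O[T]$, $q(0)=0$, $\bar q\ne0$, $\deg q=b$. Here $\ell\ge1$, because $\bar P_2$ is constant. Finally write $p_3(T+\varepsilon-\nu h)=aT^2+a_1T+a_0$, with $a\in O^*$ and $a_1,a_0\in O$. Then $v(0,Z-h)=\varepsilon-\nu h+\nu Z+t^{\ell}q(Z^2)$ and
\[
t^kw(0,Z-h)=\kappa_0(\lambda Z^2+\theta)+a\bigl(\nu Z+t^{\ell}q(Z^2)\bigr)^2+a_1\bigl(\nu Z+t^{\ell}q(Z^2)\bigr)+a_0 .
\]
As $w$ is integral and $h\in O$, all coefficients of this polynomial in $Z$ lie in $t^kO$. We compare them by degree.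
\begin{itemize}
\item Degree $1$: since $q(0)=0$, the coefficient is $a_1\nu$. So $a_1\in t^kO$.
\item Odd degrees $\ge3$: these terms are $2a\nu\,t^{\ell}\,Zq(Z^2)$. As $\bar q\ne0$ and $a,\nu\in O^*$, we get $\ell\ge k$.
\item Even degrees $\ge4$: these terms come from $a\,t^{2\ell}q(Z^2)^2+a_1t^{\ell}q(Z^2)$. Since $2\ell\ge2k\ge k+1$ and $a_1t^{\ell}\in t^{k+\ell}O\subset t^{k+1}O$, this lies in $t^{k+1}O[Z]$. After division by $t^k$ it vanishes mod $t$.
\end{itemize}
Dividing by $t^k$ and reducing, we see that $R(Z-\bar h)$ has no terms in even degrees $\ge4$, and that its odd part has degree $\le2b+1$. In particular $R$ is nearly odd. As $\deg R=n\ge b+3\ge5$, it follows that $n$ is odd and $n\le2b+1$. By Proposition~\ref{prop:normal}(iv), solved for $S$, the polynomial $S$ is obtained from $R$ by an operation of the form \eqref{eq:stable}, so $S$ is nearly odd.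

\subsection*{Case C: $\mu\in tO$ and $\deg\bar P_1=1$}

Now $P_1=pY+qY^2$ with $p\in O^*$ and $q\in tO$, and $\bar u=\bar P_1(Y)=\bar pY$. Let $\psi\in T\,O[[T]]$ be the solution of $p\psi+q\psi^2=T$. Then $P_1(\psi(T))=T$ and $\bar\psi=T/\bar p$. Substituting $Y=\psi(T)$ on the line $X=0$ turns $u$ into $T$. Put $m=\operatorname{val}\mu\ge1$ and
\[
V(T)=v(0,\psi(T))=\nu\psi(T)+P_2(T)\in O[[T]] .
\]

\emph{How $\bar v$ depends on $X$.} If $\nu\in O$, then $P_2\in O[T]$ and $\bar v=\bar\nu Y+\bar P_2(\bar pY)\in\mathbb C[Y]$. Let $\operatorname{val}\nu=-r<0$. Then $p_2=t^rP_2\in O[T]$, and reducing $t^rv$ gives $\overline{t^r\nu}\,Y+\bar p_2(\bar pY)=0$, so $\deg\bar p_2=1$. The coefficient of $X^i$ in $v=\nu Y+t^{-r}p_2(\mu X+P_1(Y))$ is $t^{-r}\mu^i\,p_2^{(i)}(P_1(Y))/i!$ for $i\ge1$. For $i=1$ it is integral and $\bar p_2'$ is a non-zero constant, so $m\ge r$. For $i\ge2$ it lies in $t^{im-r}O[Y]\subset tO[Y]$, since $im-r\ge2m-r\ge m\ge1$. Hence $\bar v=cX+\bar v(0,Y)$ with $c\in\mathbb C$, and $c\ne0$ if and only if $m=r$.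

\emph{C1: $\operatorname{val}\nu=-r<0$ and $m=r$.} Then $\kappa\in O^*$ by Proposition~\ref{prop:normal}(iii), and $\bar v=cX+G(Y)$ with $c\ne0$. So $P_3\in O[T]$ and
\[
\overline{\sigma'}=(\bar\kappa\bar p\,X+\bar P_3(Y),Y)\,s\,(cX+G(Y),Y) .
\]
For $j\ge b+1$ we have $V_j=\nu\psi_j\in O$. By Lemma~\ref{lem:inv}, $V_j\in tO$ for $j\ge b+2$. As $G(T/\bar p)=\bar V(T)$, we get $\deg G\le b+1$, and Lemma~\ref{lem:words} gives $n\le b+1$.

\emph{C2: all other cases.} Then $\bar v\in\mathbb C[Y]$. By Lemma~\ref{lem:coord}, $\bar v=cY+c'$ with $c\ne0$ and $\bar w=aX+R(Y)$ with $R=\bar w(0,Y)$; so $n=\deg R$ by Proposition~\ref{prop:normal}(iv). Put $k=-\operatorname{val}\kappa=m+\operatorname{val}\nu$. Then $k\ge1$, because either $\nu\in O$, or $\operatorname{val}\nu=-r$ with $m>r$. Put $\kappa_0=t^k\kappa\in O^*$ and $p_3=t^kP_3\in O[T]$. Reducing $t^kw$ gives $\bar\kappa_0\bar pY+\bar p_3(\bar v)=0$, so $\deg\bar p_3=1$. Write $p_3(T+V(0))=c_0+\alpha T+\beta T^2$ with $\alpha\in O^*$, $\beta\in tO$, and put $B=V-V(0)$. Then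
\[
\kappa_0T+c_0+\alpha B+\beta B^2=t^kw(0,\psi(T)) .
\]
By Lemma~\ref{lem:compare} with $\delta=\kappa_0$, and with $\alpha C+\beta C^2=-\kappa_0T$, the series $t^{-k}(B-C)$ is integral with reduction $\bar\alpha^{-1}\bigl(R(T/\bar p)-R(0)\bigr)$. For $j\ge b+1$ the polynomial $P_2$ does not contribute to $B_j$, and Lemma~\ref{lem:inv} gives
\begin{equation}\label{eq:two}
(B-C)_j=\nu\psi_j-C_j=\gamma_j\Delta_j,\qquad\Delta_j=A_1\xi^{j-1}-A_2\eta^{j-1},
\end{equation}
where
\[
\xi=\frac q{p^2}\in tO,\qquad\eta=-\frac{\kappa_0\beta}{\alpha^2}\in tO,\qquad A_1=\frac\nu p,\qquad A_2=-\frac{\kappa_0}{\alpha} .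
\]
So $\Delta_j\in t^kO$ for $j\ge b+1$. The recurrence $\Delta_{j+2}=(\xi+\eta)\Delta_{j+1}-\xi\eta\,\Delta_j$ then gives $\Delta_j\in t^{k+1}O$ for $j\ge b+3$. Hence $n=\deg R\le b+2$.

\medskip
Cases A and C are excluded by $n\ge b+3$, and case B gives the assertion. This proves Theorem~\ref{thm:obstruction}, and with Section~\ref{sec:example} also Theorem~\ref{thm:answer}. \qed

\section{The intersections $\overline{\mathcal G_{(2,b,2)}}\cap\mathcal G_{(n)}$}\label{sec:description}

We prove Theorem~\ref{thm:description}. Since $(aX+P(Y),bY+c)=(aX,bY+c)(X+a^{-1}P(Y),Y)$, every element of $\mathcal G_{(n)}$ is of the form $\alpha\,(X+S(Y),Y)\,\alpha'$ with $\alpha,\alpha'\in\mathcal A$ and $\deg S=n$. By Lemma~\ref{lem:closure}(c) we only have to decide which $(X+S(Y),Y)$ lie in $\overline{\mathcal G_{(2,b,2)}}$. Part 3 and the inclusion ``$\subset$'' of part 2 therefore follow from Theorem~\ref{thm:obstruction}.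

\subsection{Part 2: the inclusion ``$\supset$''}

Let $n$ be odd, $b+3\le n\le2b+1$, and let $S$ be nearly odd of degree $n$. Conjugating by a translation of $Y$ and removing the constant term by a translation of $X$, we may assume
\[
S=-2Y\,g(Y^2)+r_2Y^2,\qquad\deg g=(n-1)/2\le b .
\]
Let $g_z=g$ if $\deg g=b$, and $g_z=g+zT^b$ otherwise. We use the family of Section~\ref{sec:example} with the extra term $r_2v^2$:
\[
u=zX+Y^2,\qquad v=Y+z\,g_z(u),\qquad w=z^{-1}(u-v^2)+r_2v^2 .
\]
Then
\[
(w,v)=(z^{-1}X+(r_2-z^{-1})Y^2,\,Y)\;s\;(X+z\,g_z(Y),\,Y)\;s\;(zX+Y^2,\,Y),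
\]
whose polydegree is $(2,b,2)$ for all $z\ne0$ with $r_2z\ne1$, and whose Jacobian is $1$. By \eqref{eq:parabola}, $w=X-2Y\,g_z(u)-z\,g_z(u)^2+r_2v^2$, which is polynomial in $z$. At $z=0$ the pair is $(X-2Y\,g(Y^2)+r_2Y^2,\,Y)$, so Lemma~\ref{lem:closure}(b) gives the claim. The set in part 2 is not empty, because $Y^n$ is nearly odd for odd $n$.

\subsection{Part 2: the dimension}

Let $\mathcal B_n\subset\mathcal B$ be the set of elements of degree $n$, and consider the surjection $\mathcal A\times\mathcal B_n\times\mathcal A\to\mathcal G_{(n)}$, $(\alpha,\beta,\alpha')\mapsto\alpha\beta\alpha'$. If $\alpha\beta\alpha'=\alpha_1\beta_1\alpha_1'$, then $\alpha^{-1}\alpha_1$ and $\alpha_1'\alpha'^{-1}$ lie in $\mathcal I$, by uniqueness of reduced decompositions. So the fibers are the orbits of the free action of $\mathcal I\times\mathcal I$ given by $(\iota,\iota')\cdot(\alpha,\beta,\alpha')=(\alpha\iota^{-1},\iota\beta\iota'^{-1},\iota'\alpha')$, and all have dimension $10$.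

Multiplying $(aX+S(Y),b'Y+c)$ on either side by elements of $\mathcal I$ changes $S$ only as in \eqref{eq:stable}. So the condition that $S$ be nearly odd is invariant under $\mathcal I\times\mathcal I$, and the preimage of the set in part 2 is given by this condition on the middle factor. Its codimension is therefore the codimension of the nearly odd polynomials among all polynomials of degree $n$. As $n-1\ge4$ is even, $h$ is determined by $S$: the coefficient of $Y^{n-1}$ in $S(Y+h)$, which is affine-linear in $h$ with slope $n$ times the leading coefficient, must vanish. So the nearly odd polynomials of degree $n$ are parametrized bijectively by $h$, the $\frac{n+1}2$ odd coefficients of $S(Y+h)$, and its coefficients in degrees $0$ and $2$, that is, by $1+\frac{n+1}2+2=\frac{n+7}2$ parameters. The codimension is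
\[
(n+1)-\frac{n+7}2=\frac{n-5}2 .
\]

\subsection{Part 1: reaching degree $b+2$}

If $\deg S<b+2$, then the family $(X+S(Y)+zY^{b+2},Y)$ and Lemma~\ref{lem:closure}(b) show that $(X+S(Y),Y)\in\overline{\mathcal G_{(b+2)}}$. So it suffices to prove $\mathcal G_{(b+2)}\subset\overline{\mathcal G_{(2,b,2)}}$. The proof of Theorem~\ref{thm:obstruction} tells us where to look: among the cases A and C only C2 allows $n=b+2$, and there the two geometric progressions in \eqref{eq:two} must be balanced so that $\Delta_{b+2}$ has order exactly $k$. We take ratios $\xi=2z$ and $\eta=z$ with weights $A_1=2^{-b}$ and $A_2=1$, that is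
\begin{equation}\label{eq:delta}
\Delta_j=2^{-b}(2z)^{j-1}-z^{j-1}=(2^{j-1-b}-1)\,z^{j-1} .
\end{equation}
Then $\Delta_{b+1}=0$, $\Delta_{b+2}=z^{b+1}$, and $z^{b+2}$ divides $\Delta_j$ for $j\ge b+3$. So we aim at $k=b+1$.

\medskip
\noindent\emph{The case $b=2$ by hand.} Put $u=z^3X+Y+2zY^2$, $v=\frac14Y+\frac34u-\frac z2u^2$ and $w=z^{-3}(-u+v+zv^2)$. On the line $X=0$,
\[
v=Y+zY^2-2z^2Y^3-2z^3Y^4,\qquad zv^2\equiv zY^2+2z^2Y^3-3z^3Y^4\pmod{z^4},
\]
so $-u+v+zv^2\equiv-5z^3Y^4$ mod $z^4$ and $w(0,Y)|_{z=0}=-5Y^4=\gamma_4Y^4$. All terms of order $<3$ in $z$ have canceled, and degree $4=b+2$ has appeared.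

\medskip
\noindent\emph{The general case.} Put $\nu=2^{-b}$, and let $S_0\in\mathbb C[T]$ with $\deg S_0\le b$, $S_0(0)=0$. Let $\psi,C\in T\,\mathbb C[z][[T]]$ be the solutions of
\[
\psi+2z\psi^2=T,\qquad C+zC^2=T .
\]
By Lemma~\ref{lem:inv}, $\nu\psi_j-C_j=\gamma_j\Delta_j$ with $\Delta_j$ as in \eqref{eq:delta}. Let $P_2$ be the truncation of $C-\nu\psi$ to degrees $\le b$, plus $z^{b+1}S_0(T)$. Its coefficient of $T^b$ is $\frac12\gamma_bz^{b-1}$ plus a multiple of $z^{b+1}$, so $\deg P_2=b$ for all but finitely many $z$. Put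
\[
u=z^{b+1}X+Y+2zY^2,\qquad v=\nu Y+P_2(u),\qquad w=z^{-(b+1)}(-u+v+zv^2) .
\]
Then
\[
(w,v)=\bigl(z^{-(b+1)}(-X+Y+zY^2),\,Y\bigr)\;s\;(\nu X+P_2(Y),\,Y)\;s\;(z^{b+1}X+Y+2zY^2,\,Y)
\]
lies in $\mathcal G_{(2,b,2)}$ for all but finitely many $z$, and its Jacobian is $-\nu$. We check that $(w,v)$ is polynomial in $z$ and compute its value at $z=0$. For $v$ this is immediate: $P_2|_{z=0}=(1-\nu)T$ and $u|_{z=0}=Y$, so $v|_{z=0}=\nu Y+(1-\nu)Y=Y$.

\emph{The line $X=0$.} Substituting $X=0$ and $Y=\psi(T)$ we get $u=T$ and $v=V:=\nu\psi+P_2$. By the choice of $P_2$,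
\[
V-C=z^{b+1}S_0(T)+\sum_{j>b}\gamma_j\Delta_jT^j\equiv z^{b+1}\bigl(S_0(T)+\gamma_{b+2}T^{b+2}\bigr)\pmod{z^{b+2}} .
\]
Since $T=C+zC^2$, we have $-T+V+zV^2=(V-C)\bigl(1+z(V+C)\bigr)$. So $w(0,\psi(T))$ has coefficients in $\mathbb C[z]$, with value $S_0(T)+\gamma_{b+2}T^{b+2}$ at $z=0$. Substituting back $T=Y+2zY^2$, which is $Y$ mod $z$, we see that $w(0,Y)$ has coefficients in $\mathbb C[z]$ and
\[
w(0,Y)|_{z=0}=S_0(Y)+\gamma_{b+2}Y^{b+2} .
\]

\emph{Dependence on $X$.} Let $F(u,Y)=-u+(\nu Y+P_2(u))+z(\nu Y+P_2(u))^2$, a polynomial in two variables $u,Y$ with coefficients in $\mathbb C[z]$, and $u_0=Y+2zY^2$. Then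
\[
w-w(0,Y)=z^{-(b+1)}\bigl(F(u_0+z^{b+1}X,Y)-F(u_0,Y)\bigr)
\]
is polynomial in $z$. By Taylor expansion its value at $z=0$ is $F_u(u_0,Y)|_{z=0}\,X=(-1+P_2'(Y)|_{z=0})X=-\nu X$.

Altogether, Lemma~\ref{lem:closure}(b) gives
\[
\bigl(-\nu X+S_0(Y)+\gamma_{b+2}Y^{b+2},\,Y\bigr)\in\overline{\mathcal G_{(2,b,2)}}
\]
for every $S_0$ with $\deg S_0\le b$ and $S_0(0)=0$. Now let $\deg S=b+2$. Conjugating by a translation of $Y$ we kill the coefficient of $Y^{b+1}$ in $S$, and then by a translation of $X$ its constant term. If $s_0$ is the leading coefficient of $S$, multiplying $(X+S(Y),Y)$ on the left by $(\gamma_{b+2}s_0^{-1}X,Y)$ and on the right by $(-\nu s_0\gamma_{b+2}^{-1}X,Y)$ brings it to the displayed form. So $\mathcal G_{(b+2)}\subset\overline{\mathcal G_{(2,b,2)}}$. This completes the proof of Theorem~\ref{thm:description}. \qed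

\subsection{Proof of Corollary~\ref{cor:when}}

Let $n\le b+3$. If $n\le b+2$, there is containment by part 1 of Theorem~\ref{thm:description}. Let $n=b+3$.
\begin{itemize}
\item If $b$ is odd, $n$ is even, the intersection is empty by part 3, and the hypothesis of the implication is not satisfied.
\item If $b$ is even, then $n=b+3\le2b+1$ is odd, and by part 2 the intersection is non-empty of codimension $(n-5)/2=(b-2)/2$ in $\mathcal G_{(n)}$. For $b=2$ and $n=5$, being nearly odd only requires that the coefficient of $Y^4$ in $S(Y+h)$ vanish for some $h$, which is always possible; so containment holds. For even $b\ge4$ the codimension is positive, so containment fails.\qed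
\end{itemize}

\begin{thebibliography}{9}
\bibitem{EL} Eric Edo, Drew Lewis, ``Some Families of Polynomial Automorphisms III'', arXiv:1312.2617 (2013).
\bibitem{Mu} Mumford, \emph{Abelian Varieties}.
\end{thebibliography}

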